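
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{When selecting $\tau$-covers already gives $\gamma$-covers}


\begin{abstract}
We prove in ZFC that the selection principles $\mathsf S_1(\mathrm T,\mathrm T)$ and $\mathsf S_1(\mathrm T,\Gamma)$ are equivalent for every infinite, zero-dimensional, separable metrizable space. This answers a question from a paper of Mildenberger, Shelah and Tsaban. The proof also gives $\mathsf S_1(\Gamma,\mathrm T)=\mathsf S_1(\Gamma,\Gamma)$ and $\mathsf S_1(\Omega,\mathrm T)=\mathsf S_1(\Omega,\Gamma)$, and it works for Borel covers as well. The idea is to test the points of a clopen set and the points of its complement by two separate kinds of covers. A $\tau$-cover selected from both kinds must behave like a $\gamma$-cover on one of the two sides. A $\sigma$-ideal argument then passes from one side to the whole space.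
\end{abstract}

\section{The question and the answer}

Let $X$ be an infinite, zero-dimensional, separable metrizable space, that is, up to homeomorphism, an infinite zero-dimensional set of reals. Zero-dimensional means that $X$ has a base of clopen (closed and open) sets. A \emph{cover} of $X$ is a family $\mathcal U$ of subsets with $\bigcup\mathcal U=X$ and $X\notin\mathcal U$; the second condition excludes trivial covers. A cover $\mathcal U$ is
\begin{itemize}
\item a \emph{large cover} if every $x\in X$ lies in infinitely many members of $\mathcal U$;
\item a \emph{$\tau$-cover} if it is large and, for all $x,y\in X$, at least one of the sets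
\[
\{U\in\mathcal U: x\in U,\ y\notin U\},\qquad \{U\in\mathcal U: y\in U,\ x\notin U\}
\]
is finite;
\item a \emph{$\gamma$-cover} if it is infinite and every $x\in X$ lies in all but finitely many members of $\mathcal U$.
\end{itemize}
These definitions do not involve the topology and make sense for any infinite set $X$. Let $\mathrm T$ and $\Gamma$ be the collections of all open $\tau$-covers and all open $\gamma$-covers of $X$.

A $\gamma$-cover is a family of sets that converges to $X$ pointwise. A $\tau$-cover need not converge. A point may be missed by infinitely many members, but any two points are comparable. Write $x\le_{\mathcal U}y$ if all but finitely many members of $\mathcal U$ that contain $x$ also contain $y$. This relation is always reflexive, and it is transitive because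
\[
\{U: x\in U,\ z\notin U\}\subseteq\{U: x\in U,\ y\notin U\}\cup\{U: y\in U,\ z\notin U\}.
\]
A $\tau$-cover is a large cover for which $\le_{\mathcal U}$ is a total preorder. For a $\gamma$-cover, any two points are equivalent in this preorder. In particular every $\gamma$-cover is a $\tau$-cover, so $\Gamma\subseteq\mathrm T$.

Let $\mathbb N=\{0,1,2,\dots\}$. For collections $\mathfrak A,\mathfrak B$ of covers, $X$ satisfies $\mathsf S_1(\mathfrak A,\mathfrak B)$ if for every sequence $\mathcal U_0,\mathcal U_1,\dots$ of members of $\mathfrak A$ there are $U_n\in\mathcal U_n$ such that $\{U_n:n\in\mathbb N\}\in\mathfrak B$. Note that the selection is judged as a \emph{set} of sets, so repeated choices count only once. An equality between two such properties means that they are equivalent for each space under consideration. Since $\Gamma\subseteq\mathrm T$, the property $\mathsf S_1(\mathrm T,\Gamma)$ implies $\mathsf S_1(\mathrm T,\mathrm T)$. Whether the converse holds is a problem from \cite{MST}.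

If $X$ is countable, both properties hold. The proof rests on the following observation, which we shall use again.

\begin{lemma}\label{lem:omega}
If $\mathcal U$ is a $\tau$-cover of an infinite set $X$ and $F\subseteq X$ is finite, then infinitely many members of $\mathcal U$ contain $F$.
\end{lemma}

\begin{proof}
If $F=\emptyset$, this holds because a large cover is infinite. Otherwise the total preorder $\le_{\mathcal U}$ has a least element $x$ in $F$. Infinitely many members of $\mathcal U$ contain $x$. For each of the finitely many $y\in F$, only finitely many of these omit $y$.
\end{proof}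

\begin{example}[Countable $X$]
If $X=\{x_0,x_1,\dots\}$ is countable, then $\mathsf S_1(\mathrm T,\Gamma)$ holds. Given $\mathcal U_n\in\mathrm T$, use Lemma~\ref{lem:omega} to choose $U_n\in\mathcal U_n\setminus\{U_0,\dots,U_{n-1}\}$ containing $x_0,\dots,x_n$. The sets $U_n$ are distinct and different from $X$, and $x_m\in U_n$ for all $n\ge m$.
\end{example}

For uncountable $X$ one might well guess that the two properties differ. A selection that is known only to be a $\tau$-cover carries no visible information about how often it misses a given point, because the $\tau$-condition only compares points with each other. But the hypothesis $\mathsf S_1(\mathrm T,\mathrm T)$ concerns \emph{all} sequences of $\tau$-covers. We can feed it covers built so that comparing two points says something about each of them. This turns out to be enough.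

\begin{theorem}[ZFC]\label{thm:main}
Let $X$ be an infinite, zero-dimensional, separable metrizable space. If $X$ satisfies $\mathsf S_1(\mathrm T,\mathrm T)$, then $X$ satisfies $\mathsf S_1(\mathrm T,\Gamma)$. Hence the two properties are equivalent.
\end{theorem}

The topology enters the proof only through a few formal properties of the open sets. We therefore work in the following setting. Let $X$ be an infinite set and let $\mathcal L\subseteq P(X)$ satisfy:
\begin{itemize}
\item[(L1)] $\emptyset,X\in\mathcal L$, and $\mathcal L$ is closed under finite unions and finite intersections;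
\item[(L2)] $X\setminus\{x\}\in\mathcal L$ for every $x\in X$;
\item[(L3)] there are sets $C_n\subseteq X$ $(n\in\mathbb N)$ with $C_n,\ X\setminus C_n\in\mathcal L$ that separate the points of $X$: for $x\ne y$ some $C_n$ contains exactly one of $x,y$.
\end{itemize}
Let $\mathrm T_{\mathcal L}$ and $\Gamma_{\mathcal L}$ be the collections of all $\tau$-covers and all $\gamma$-covers of $X$ by members of $\mathcal L$.

\begin{theorem}[ZFC]\label{thm:general}
Let $X$ and $\mathcal L$ satisfy \textup{(L1)--(L3)}.
\begin{enumerate}
\item $\mathsf S_1(\Gamma_{\mathcal L},\mathrm T_{\mathcal L})\iff\mathsf S_1(\Gamma_{\mathcal L},\Gamma_{\mathcal L})$.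
\item For every family $\mathfrak A\supseteq\mathrm T_{\mathcal L}$ of covers of $X$ by members of $\mathcal L$, $\mathsf S_1(\mathfrak A,\mathrm T_{\mathcal L})\iff\mathsf S_1(\mathfrak A,\Gamma_{\mathcal L})$.
\item $\mathsf S_1(\mathrm T_{\mathcal L},\mathrm T_{\mathcal L})$ holds if and only if every member of $\mathrm T_{\mathcal L}$ contains a member of $\Gamma_{\mathcal L}$ and $\mathsf S_1(\Gamma_{\mathcal L},\mathrm T_{\mathcal L})$ holds.
\end{enumerate}
The same statements hold if all families are restricted to countable covers.
\end{theorem}

The family of open sets of an infinite, zero-dimensional, separable metrizable space satisfies (L1)--(L3). Points are closed, which gives (L2). A base of clopen sets in a second countable space contains a countable base, and a base separates the points of a Hausdorff space, which gives (L3). So Theorem~\ref{thm:main} is part~2 of Theorem~\ref{thm:general} with $\mathfrak A=\mathrm T$. The reader may take $\mathcal L$ to be the open sets throughout. Further special cases are collected in Section~\ref{sec:special}. The assumption that $X$ is infinite loses nothing of interest: a nonempty finite set has only finitely many subsets,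 hence no large covers.

The plan is as follows. Section~\ref{sec:twopoints} shows the main idea on two points. Section~\ref{sec:tools} turns it into two lemmas. Section~\ref{sec:tau} proves parts 2 and 3, and with them Theorem~\ref{thm:main}. Section~\ref{sec:gamma} proves part~1, where the weaker hypothesis $\mathsf S_1(\Gamma,\mathrm T)$ calls for a different ideal.

\section{Two points}\label{sec:twopoints}

Let $X$ be as in Theorem~\ref{thm:main}, with $\mathsf S_1(\mathrm T,\mathrm T)$. Fix two points $a\ne b$ of $X$ and further points $p_k,q_k$ $(k\in\mathbb N)$, all distinct from each other and from $a,b$. Consider the open sets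
\[
E_k=\begin{cases}X\setminus\{p_k\}& k\text{ even},\\ X\setminus\{p_k,a\}&k\text{ odd},\end{cases}
\qquad
F_k=\begin{cases}X\setminus\{q_k\}& k\text{ even},\\ X\setminus\{q_k,b\}&k\text{ odd}.\end{cases}
\]
The $E_k$ are distinct, since $E_k$ is the only one that omits $p_k$. Every point other than $a$ lies in all but at most one of the $E_k$, while $a$ lies in $E_k$ exactly for even $k$. So for each $n$ the family $\mathcal E_n=\{E_k:k\ge n\}$ is a large cover. It is a $\tau$-cover: of two distinct points, at least one, say $x$, differs from $a$, and at most one member omits $x$. It is not a $\gamma$-cover, because of $a$. The same holds for $\mathcal F_n=\{F_k:k\ge n\}$, with $b$ in the role of $a$.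

If we apply $\mathsf S_1(\mathrm T,\mathrm T)$ to $\mathcal E_0,\mathcal E_1,\dots$ alone, we learn nothing about $a$. The choice $E_n\in\mathcal E_n$ produces the $\tau$-cover $\mathcal E_0$, which misses $a$ infinitely often. The reason is that every other point is a \emph{yardstick}, contained in almost all the sets, and the $\tau$-condition allows $a$ to lie below all yardsticks.

Now interleave the two kinds of covers: apply $\mathsf S_1(\mathrm T,\mathrm T)$ to $\mathcal E_0,\mathcal F_0,\mathcal E_1,\mathcal F_1,\dots$. The result is a $\tau$-cover
\[
\mathcal V=\{E_k:k\in K\}\cup\{F_l:l\in L\},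
\]
where $K$ and $L$ are infinite because the choices from $\mathcal E_n$ and $\mathcal F_n$ have indices at least $n$. Each odd $k\in K$ gives a member of $\mathcal V$ that contains $b$ and omits $a$. Each odd $l\in L$ gives a member that contains $a$ and omits $b$. By the $\tau$-condition for $a$ and $b$, only finitely many odd numbers belong to $K$, or only finitely many belong to $L$. So one of $\{E_k:k\in K\}$ and $\{F_l:l\in L\}$ is a $\gamma$-cover.

This is the whole mechanism. Among the $E_k$, the point $b$ is a yardstick for $a$: if infinitely many selected $E_k$ miss $a$, then $b\not\le_{\mathcal V}a$. Among the $F_l$, the point $a$ is a yardstick for $b$: if infinitely many selected $F_l$ miss $b$, then $a\not\le_{\mathcal V}b$. Both cannot happen, since $\le_{\mathcal V}$ is total. Two things remain. First, the single points $a,b$ must be replaced by all points of two complementary sets $A,B$. Second, we win on one of the two sides, but we do not know on which one.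

\section{Test sets and concentration}\label{sec:tools}

From here through Section~\ref{sec:gamma} fix $X$ and $\mathcal L$ with (L1)--(L3). All covers consist of members of $\mathcal L$. We write $\mathrm T$ and $\Gamma$ either for $\mathrm T_{\mathcal L}$ and $\Gamma_{\mathcal L}$ or for their subfamilies of countable covers, with the same choice throughout; in the second case the family $\mathfrak A$ of Theorem~\ref{thm:general} also consists of countable covers. Both readings are covered by one proof, because every cover that we construct is countable. Call $A\subseteq X$ \emph{$\mathcal L$-clopen} if $A,X\setminus A\in\mathcal L$. We write $\forall^\infty$ for ``for all but finitely many'' and $P\subseteq^*Q$ if $P\setminus Q$ is finite. ``Countable'' includes finite.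

Let $A$ be $\mathcal L$-clopen and $B=X\setminus A$. To test how sets $U_i$ behave on $A$, we make the points of $B$ into yardsticks by replacing $U_i$ with $U_i\cup B$. There are two obstacles: $U_i\cup B$ may be all of $X$, which is not allowed in a cover, and different $U_i$ may give the same set, so that infinitely many indices give only finitely many sets. Removing one private point of $B$ from each set removes both obstacles, and each point of $B$ is then missed at most once.

\begin{lemma}[Test sets]\label{lem:test}
Let $X=A\cup B$ be a partition with $A,B\in\mathcal L$. Let $U_i$ $(i\in I)$ and $V_j$ $(j\in J)$ be members of $\mathcal L$, let $p_i$ $(i\in I)$ be pairwise distinct points of $B$, and let $q_j$ $(j\in J)$ be pairwise distinct points of $A$. Put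
\[
E_i=(U_i\cup B)\setminus\{p_i\},\qquad F_j=(V_j\cup A)\setminus\{q_j\}.
\]
\begin{enumerate}
\item[(a)] The sets $E_i$ are pairwise distinct members of $\mathcal L\setminus\{X\}$. For $x\in A$ we have $x\in E_i\iff x\in U_i$, and for $x\in B$ we have $x\in E_i\iff x\ne p_i$. The same holds for the $F_j$ with $A$ and $B$ exchanged, $V_j$ for $U_i$, and $q_j$ for $p_i$.
\item[(b)] If $\{E_i:i\in I\}\cup\{F_j:j\in J\}$ is a $\tau$-cover, then
\[
\forall x\in A\ \forall^\infty i\in I\ (x\in U_i)\qquad\text{or}\qquad \forall x\in B\ \forall^\infty j\in J\ (x\in V_j).
\]
\end{enumerate}
\end{lemma}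

\begin{proof}
(a) We have $E_i=(U_i\cup B)\cap(X\setminus\{p_i\})\in\mathcal L$ by (L1) and (L2). Since $p_i\in B$, removing $p_i$ does not affect $A$; this gives the two equivalences. Hence $E_i\cap B=B\setminus\{p_i\}$, so the $E_i$ differ from $X$ and from each other. The proof for $F_j$ is the same, with $A$ and $B$ exchanged.

(b) Let $\mathcal V$ be the given $\tau$-cover. Suppose that both alternatives fail: there are $a\in A$ with $I_0=\{i\in I:a\notin U_i\}$ infinite and $b\in B$ with $J_0=\{j\in J:b\notin V_j\}$ infinite. By (a), for all $i\in I_0$ except at most one, $b\in E_i$ and $a\notin E_i$. Since the $E_i$ are distinct, $\{V\in\mathcal V:b\in V,\ a\notin V\}$ is infinite. Also by (a), for all $j\in J_0$ except at most one, $a\in F_j$ and $b\notin F_j$. Since the $F_j$ are distinct, $\{V\in\mathcal V:a\in V,\ b\notin V\}$ is infinite. This contradicts the $\tau$-condition for $a$ and $b$.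
\end{proof}

Both sets must be in $\mathcal L$, since $B$ is used to build the $E_i$ and $A$ to build the $F_j$. This is why clopen sets are needed.

The lemma says that we win on $A$ or on $B$. The next lemma shows that this suffices, provided that the sets on which we win form a family closed under subsets and countable unions that contains the singletons. Deciding every $C_n$ leaves at most one point undecided.

\begin{lemma}[Concentration]\label{lem:conc}
Let $\mathcal J\subseteq P(X)$ be closed under subsets and countable unions and contain all singletons. If for every $n$ at least one of $C_n$, $X\setminus C_n$ is in $\mathcal J$, then $X\in\mathcal J$.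
\end{lemma}

\begin{proof}
For each $n$ let $D_n\in\mathcal J$ be one of $C_n$, $X\setminus C_n$. Two points outside $\bigcup_nD_n$ are on the same side of every $C_n$, so they coincide by (L3). Thus $X$ is the union of the sets $D_n$ and at most one singleton.
\end{proof}

\begin{remark}
Countability of the separating family matters here. If $\mathcal D$ is a countably complete nonprincipal ultrafilter on a set $X$ (should one exist), then the family of complements of members of $\mathcal D$ is closed under subsets and countable unions, contains all singletons, and contains $C$ or $X\setminus C$ for \emph{every} $C\subseteq X$, but it does not contain $X$.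
\end{remark}

The last preparation concerns repetitions. It is convenient to work with sequences of sets rather than with covers.

\begin{definition}
A \emph{$\gamma$-sequence} is a sequence $(W_m)_{m\in\mathbb N}$ of members of $\mathcal L$ such that $\forall x\in X\ \forall^\infty m\ (x\in W_m)$. Repetitions and terms equal to $X$ are allowed.
\end{definition}

\begin{lemma}\label{lem:rows}
Let $\mathcal G_n\in\Gamma$ $(n\in\mathbb N)$. There are $W^n_m\in\mathcal G_n$ $(n,m\in\mathbb N)$ that are pairwise distinct for distinct pairs $(n,m)$. For any such choice, each row $(W^n_m)_{m}$ is a $\gamma$-sequence, and if $f:\mathbb N\to\mathbb N$ satisfies $\forall x\in X\ \forall^\infty n\ (x\in W^n_{f(n)})$, then $\{W^n_{f(n)}:n\in\mathbb N\}\in\Gamma$.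
\end{lemma}

\begin{proof}
Enumerate $\mathbb N\times\mathbb N$ and choose the sets inductively; this is possible since each $\mathcal G_n$ is infinite. A point is missed by only finitely many members of $\mathcal G_n$, hence by $W^n_m$ for only finitely many $m$, as these sets are distinct. The sets $W^n_{f(n)}$ are pairwise distinct and different from $X$, so they form an infinite family, and by the assumption on $f$ this family is a countable $\gamma$-cover.
\end{proof}

\section{Selecting from $\tau$-covers}\label{sec:tau}

We first show that $\mathsf S_1(\mathrm T,\mathrm T)$ makes every $\tau$-cover contain a $\gamma$-cover. For a countable $\tau$-cover $\mathcal U=\{O_k:k\in\mathbb N\}$, with the $O_k$ distinct, put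
\[
h(x)=\{k\in\mathbb N:x\in O_k\}\qquad(x\in X).
\]
These sets are infinite, and any two are comparable by $\subseteq^*$; indeed $h(x)\subseteq^*h(y)$ means $x\le_{\mathcal U}y$. A $\gamma$-cover inside $\mathcal U$ amounts to an infinite $P$ with $P\subseteq^*h(x)$ for all $x\in X$. We therefore consider the pieces of $X$ for which such a $P$ exists:
\[
\mathcal I=\{A\subseteq X:\text{there is an infinite }P\subseteq\mathbb N\text{ with }P\subseteq^*h(x)\text{ for all }x\in A\}.
\]

\begin{lemma}\label{lem:I}
For every countable $\tau$-cover $\{O_k:k\in\mathbb N\}$ with distinct $O_k$, the family $\mathcal I$ is closed under subsets and countable unions and contains all singletons.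
\end{lemma}

The difficulty is in the unions: sets $P_n$ witnessing $A_n\in\mathcal I$ may well be pairwise disjoint. Comparability of the sets $h(x)$ resolves this.

\begin{proof}
Closure under subsets is immediate, and $P=h(x)$ witnesses $\{x\}\in\mathcal I$. Let $A=\bigcup_{n\ge1}A_n$, where $P_n$ witnesses $A_n\in\mathcal I$.

\emph{Case 1: for some $n$, every $y\in A$ admits $x\in A_n$ with $h(x)\subseteq^*h(y)$.} Then $P_n\subseteq^*h(x)\subseteq^*h(y)$, so $P_n$ witnesses $A\in\mathcal I$.

\emph{Case 2: otherwise.} Then for each $n$ there is $y_n\in A$ such that $h(x)\subseteq^*h(y_n)$ for no $x\in A_n$. By comparability, $h(y_n)\subseteq^*h(x)$ for all $x\in A_n$. By Lemma~\ref{lem:omega}, $h(y_1)\cap\dots\cap h(y_j)$ is infinite for each $j$. Choose $k_1<k_2<\cdots$ with $k_j\in h(y_1)\cap\dots\cap h(y_j)$, and let $P=\{k_j:j\ge1\}$. For each $n$ we have $k_j\in h(y_n)$ whenever $j\ge n$, so $P\subseteq^*h(y_n)\subseteq^*h(x)$ for all $x\in A_n$. Thus $P$ witnesses $A\in\mathcal I$.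
\end{proof}

\begin{proposition}\label{prop:subcover}
If $\mathsf S_1(\mathrm T,\mathrm T)$ holds, then every member of $\mathrm T$ contains a member of $\Gamma$.
\end{proposition}

\begin{proof}
Let $\mathcal U\in\mathrm T$. Applied to the constant sequence $\mathcal U,\mathcal U,\dots$, the hypothesis yields a countable $\tau$-cover contained in $\mathcal U$. It is infinite because it is large. Replacing $\mathcal U$ by it, we may assume $\mathcal U=\{O_k:k\in\mathbb N\}$ with the $O_k$ distinct. Define $h$ and $\mathcal I$ as above. We show that for every $\mathcal L$-clopen $A$, with $B=X\setminus A$,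
\begin{equation}\label{eq:dich}
A\in\mathcal I\quad\text{or}\quad B\in\mathcal I.
\end{equation}
If $A$ or $B$ is finite, this follows from Lemma~\ref{lem:I}. So let both be infinite. Choose distinct points $p_k\in B$ and distinct points $q_k\in A$ $(k\in\mathbb N)$, and put
\[
E_k=(O_k\cup B)\setminus\{p_k\},\qquad F_k=(O_k\cup A)\setminus\{q_k\}.
\]

\emph{For every $n$, the families $\mathcal E_n=\{E_k:k\ge n\}$ and $\mathcal F_n=\{F_k:k\ge n\}$ belong to $\mathrm T$.} We use Lemma~\ref{lem:test}(a). It shows that the $E_k$ are distinct members of $\mathcal L\setminus\{X\}$, that $x\in A$ lies in $E_k$ exactly when $k\in h(x)$, and that each $x\in B$ lies in all but at most one $E_k$. So every point lies in infinitely many members of $\mathcal E_n$. For $x,y\in A$, the members of $\mathcal E_n$ that contain $x$ and omit $y$ are the $E_k$ with $k\ge n$ and $k\in h(x)\setminus h(y)$; since $h(x)\subseteq^*h(y)$ or $h(y)\subseteq^*h(x)$, the $\tau$-condition holds for $x,y$. If one of two points, say $y$, is in $B$, then at most one member omits $y$, and the $\tau$-condition holds again. The argument for $\mathcal F_n$ is the same with $A$ and $B$ exchanged.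

Now apply $\mathsf S_1(\mathrm T,\mathrm T)$ to $\mathcal E_0,\mathcal F_0,\mathcal E_1,\mathcal F_1,\dots$. We obtain $k_n,l_n\ge n$ such that, with $K=\{k_n:n\in\mathbb N\}$ and $L=\{l_n:n\in\mathbb N\}$, the family $\{E_k:k\in K\}\cup\{F_l:l\in L\}$ is a $\tau$-cover. The sets $K$ and $L$ are infinite; this is why we used tails. By Lemma~\ref{lem:test}(b) with $I=K$, $J=L$ and $U_k=V_k=O_k$, either $K\subseteq^*h(x)$ for all $x\in A$, or $L\subseteq^*h(x)$ for all $x\in B$. So $K$ witnesses $A\in\mathcal I$ or $L$ witnesses $B\in\mathcal I$, and \eqref{eq:dich} is proved.

By Lemma~\ref{lem:I} and \eqref{eq:dich}, Lemma~\ref{lem:conc} applies to $\mathcal I$ and gives $X\in\mathcal I$. Let $P$ be a witness. Then $\{O_k:k\in P\}\subseteq\mathcal U$ is infinite, since the $O_k$ are distinct, and each point lies in all but finitely many of its members. So it is a $\gamma$-cover.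
\end{proof}

Assume $\mathsf S_1(\mathrm T,\mathrm T)$. By Proposition~\ref{prop:subcover}, any sequence of $\tau$-covers can be thinned to a sequence of $\gamma$-covers, and any $\tau$-cover selected from those can be thinned again to a $\gamma$-cover. But the last thinning discards choices, so the result selects from infinitely many of the given covers rather than from all of them. A diagonal argument fills the gaps. The first hypothesis of the next lemma is not needed, by part~1 of Theorem~\ref{thm:general}, but it is available here and allows a short proof.

\begin{lemma}\label{lem:diag}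
Assume that every member of $\mathrm T$ contains a member of $\Gamma$ and that $\mathsf S_1(\Gamma,\mathrm T)$ holds. Then $\mathsf S_1(\Gamma,\Gamma)$ holds.
\end{lemma}

\begin{proof}
Let $\mathcal G_n\in\Gamma$ and choose $W^n_m\in\mathcal G_n$ as in Lemma~\ref{lem:rows}. Put
\[
V^n_m=W^0_m\cap W^1_m\cap\dots\cap W^n_m\in\mathcal L,\qquad \mathcal H_n=\{V^n_m:m\in\mathbb N\}.
\]
Fix $n$. Every $x\in X$ lies in $V^n_m$ for all but finitely many $m$, and $V^n_m\subseteq W^n_m\ne X$. Let $V\in\mathcal H_n$ and pick $x\notin V$. If $V=V^n_m$, then $m$ is one of the finitely many indices with $x\notin V^n_m$. So each set occurs only finitely often in the sequence $(V^n_m)_m$. Hence $\mathcal H_n$ is infinite, and $\mathcal H_n\in\Gamma$.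

By $\mathsf S_1(\Gamma,\mathrm T)$ there is $f:\mathbb N\to\mathbb N$ with $\{V^n_{f(n)}:n\in\mathbb N\}\in\mathrm T$. This family contains a member $\mathcal H$ of $\Gamma$. Choosing one index for each member of $\mathcal H$, we get an infinite $P\subseteq\mathbb N$ such that the sets $V^n_{f(n)}$, $n\in P$, are distinct members of $\mathcal H$. So each $x\in X$ lies in $V^n_{f(n)}$ for all but finitely many $n\in P$.

For $n\in\mathbb N$ let $n^+=\min\{p\in P:p\ge n\}$ and choose $W^n_{f(n^+)}\in\mathcal G_n$. Let $x\in X$. Since $n\le n^+$, we have $V^{n^+}_{f(n^+)}\subseteq W^n_{f(n^+)}$, so $x\notin W^n_{f(n^+)}$ is possible only if $n^+$ is one of the finitely many $p\in P$ with $x\notin V^p_{f(p)}$. Each $p\in P$ equals $n^+$ for only finitely many $n$. So $x\in W^n_{f(n^+)}$ for all but finitely many $n$, and $\{W^n_{f(n^+)}:n\in\mathbb N\}\in\Gamma$ by Lemma~\ref{lem:rows}.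
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}, parts 2 and 3, and of Theorem~\ref{thm:main}]
\emph{Part 2.} The implication from right to left holds because $\Gamma\subseteq\mathrm T$. Conversely, assume $\mathsf S_1(\mathfrak A,\mathrm T)$, where $\mathfrak A\supseteq\mathrm T\supseteq\Gamma$. Then $\mathsf S_1(\mathrm T,\mathrm T)$ and $\mathsf S_1(\Gamma,\mathrm T)$ hold. By Proposition~\ref{prop:subcover} every member of $\mathrm T$ contains a member of $\Gamma$, and so $\mathsf S_1(\Gamma,\Gamma)$ holds by Lemma~\ref{lem:diag}. Let $\mathcal U_n\in\mathfrak A$ $(n\in\mathbb N)$. For each $n$, applying $\mathsf S_1(\mathfrak A,\mathrm T)$ to the constant sequence $\mathcal U_n,\mathcal U_n,\dots$ gives a $\tau$-cover contained in $\mathcal U_n$, and this contains some $\mathcal G_n\in\Gamma$. By $\mathsf S_1(\Gamma,\Gamma)$ there are $U_n\in\mathcal G_n\subseteq\mathcal U_n$ with $\{U_n:n\in\mathbb N\}\in\Gamma$.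

\emph{Part 3.} If $\mathsf S_1(\mathrm T,\mathrm T)$ holds, then so does $\mathsf S_1(\Gamma,\mathrm T)$, since $\Gamma\subseteq\mathrm T$, and Proposition~\ref{prop:subcover} gives the subcovers. Conversely, given $\mathcal U_n\in\mathrm T$, choose $\mathcal G_n\in\Gamma$ with $\mathcal G_n\subseteq\mathcal U_n$. By $\mathsf S_1(\Gamma,\mathrm T)$ there are $U_n\in\mathcal G_n\subseteq\mathcal U_n$ with $\{U_n:n\in\mathbb N\}\in\mathrm T$.

\emph{Theorem~\ref{thm:main}} is part 2 with $\mathcal L$ the open sets and $\mathfrak A=\mathrm T$.
\end{proof}

\section{Selecting from $\gamma$-covers}\label{sec:gamma}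

It remains to prove part 1 of Theorem~\ref{thm:general}. Here we assume only $\mathsf S_1(\Gamma,\mathrm T)$. The proof of Proposition~\ref{prop:subcover} is not available, because its test families $\mathcal E_n$ are $\tau$-covers and in general not $\gamma$-covers. If, however, we apply the test construction to $\gamma$-sequences, the resulting covers are $\gamma$-covers. The mechanism of Section~\ref{sec:twopoints} then acts on the selection itself, and the right pieces of $X$ are those on which a selection succeeds.

\begin{definition}
A set $A\subseteq X$ is \emph{good} if for every sequence of $\gamma$-sequences $(W^i_m)_{m\in\mathbb N}$, $i\in\mathbb N$, there is $f:\mathbb N\to\mathbb N$ such that $\forall x\in A\ \forall^\infty i\ (x\in W^i_{f(i)})$.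
\end{definition}

In the definition we may index the $\gamma$-sequences by any countably infinite set instead of $\mathbb N$, since ``for all but finitely many'' is invariant under bijections.

For unions of good sets the difficulty is that selections $f_k$ for different good sets $A_k$ cannot be combined directly. The remedy is to let goodness produce, in each row, infinitely many acceptable indices instead of one. Then there is still a choice left for the next set.

\begin{lemma}\label{lem:thin}
Let $A$ be good, let $(W^i_m)_{m}$ $(i\in\mathbb N)$ be $\gamma$-sequences, and let $M_i\subseteq\mathbb N$ $(i\in\mathbb N)$ be infinite. Then there are infinite $M_i'\subseteq M_i$ such that for every $x\in A$ we have $x\in W^i_m$ for all but finitely many pairs $(i,m)$ with $m\in M_i'$.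
\end{lemma}

\begin{proof}
Partition each $M_i$ into infinitely many infinite sets $M_{i,j}$, $j\in\mathbb N$. For all $i,j$ the subsequence $(W^i_m)_{m\in M_{i,j}}$ is a $\gamma$-sequence. Goodness of $A$, applied to these $\gamma$-sequences indexed by the pairs $(i,j)$, gives $f(i,j)\in M_{i,j}$ such that every $x\in A$ lies in $W^i_{f(i,j)}$ for all but finitely many $(i,j)$. Let $M'_i=\{f(i,j):j\in\mathbb N\}$. For fixed $i$ the sets $M_{i,j}$ are disjoint, so $M_i'$ is infinite, and the pairs $(i,m)$ with $m\in M_i'$ correspond one to one to the pairs $(i,j)$.
\end{proof}

\begin{lemma}\label{lem:good}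
The family of good sets is closed under subsets and countable unions and contains all singletons.
\end{lemma}

\begin{proof}
Closure under subsets is immediate. For a singleton $\{x\}$, choose $f(i)$ with $x\in W^i_{f(i)}$. Let $A_k$ $(k\ge1)$ be good and let $\gamma$-sequences $(W^i_m)_m$ $(i\in\mathbb N)$ be given. Put $M_i^0=\mathbb N$ for all $i$. For $k\ge1$ let $M_i^k\subseteq M_i^{k-1}$ $(i\in\mathbb N)$ be the infinite sets that Lemma~\ref{lem:thin} gives for $A_k$ and the sets $M_i^{k-1}$. Choose $f(i)\in M_i^i$ for every $i$. If $x\in A_k$ and $i\ge k$, then $f(i)\in M^i_i\subseteq M_i^k$. By the choice of the sets $M_i^k$, it follows that $x\in W^i_{f(i)}$ for all but finitely many $i$. So $f$ works on $\bigcup_kA_k$, and this set is good.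
\end{proof}

\begin{proposition}\label{prop:good}
If $\mathsf S_1(\Gamma,\mathrm T)$ holds, then $X$ is good.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:conc} and \ref{lem:good} it suffices to show that for every $\mathcal L$-clopen $A$, one of $A$ and $B=X\setminus A$ is good. If $A$ or $B$ is finite, use Lemma~\ref{lem:good}. Let both be infinite and suppose that neither is good. Let $(W^i_m)_m$ $(i\in\mathbb N)$ be $\gamma$-sequences for which no $f$ works on $A$, and $(Z^i_m)_m$ $(i\in\mathbb N)$ be $\gamma$-sequences for which no $g$ works on $B$. Choose points $p_{i,m}\in B$ and $q_{i,m}\in A$, in each case distinct for distinct pairs $(i,m)$, and put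
\[
E^i_m=(W^i_m\cup B)\setminus\{p_{i,m}\},\qquad F^i_m=(Z^i_m\cup A)\setminus\{q_{i,m}\}.
\]

Fix $i$. By Lemma~\ref{lem:test}(a), the sets $E^i_m$ $(m\in\mathbb N)$ are distinct members of $\mathcal L\setminus\{X\}$. A point $x\in A$ lies in $E^i_m$ exactly when $x\in W^i_m$, which holds for all but finitely many $m$. A point of $B$ lies in $E^i_m$ for all but at most one $m$. So $\{E^i_m:m\in\mathbb N\}\in\Gamma$. Exchanging $A$ and $B$, we get $\{F^i_m:m\in\mathbb N\}\in\Gamma$.

Apply $\mathsf S_1(\Gamma,\mathrm T)$ to the sequence in which these covers alternate: first the covers by the $E^0_m$ and by the $F^0_m$, then those by the $E^1_m$ and by the $F^1_m$, and so on. This gives $f,g:\mathbb N\to\mathbb N$ such that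
\[
\{E^i_{f(i)}:i\in\mathbb N\}\cup\{F^i_{g(i)}:i\in\mathbb N\}
\]
is a $\tau$-cover. The points $p_{i,f(i)}$ are distinct for distinct $i$, and so are the points $q_{i,g(i)}$. So Lemma~\ref{lem:test}(b) applies with $I=J=\mathbb N$, $U_i=W^i_{f(i)}$ and $V_i=Z^i_{g(i)}$. It says that $\forall x\in A\ \forall^\infty i\ (x\in W^i_{f(i)})$ or $\forall x\in B\ \forall^\infty i\ (x\in Z^i_{g(i)})$. Either alternative contradicts the choice of the $\gamma$-sequences.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}, part 1]
If $\mathsf S_1(\Gamma,\mathrm T)$ holds, then $X$ is good by Proposition~\ref{prop:good}. Given $\mathcal G_n\in\Gamma$, choose $W^n_m\in\mathcal G_n$ as in Lemma~\ref{lem:rows}. Goodness gives $f$ with $\forall x\in X\ \forall^\infty n\ (x\in W^n_{f(n)})$, and $\{W^n_{f(n)}:n\in\mathbb N\}\in\Gamma$ by the same lemma. So $\mathsf S_1(\Gamma,\Gamma)$ holds. The converse holds because $\Gamma\subseteq\mathrm T$.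
\end{proof}

\section{Special cases}\label{sec:special}

Let $\Omega$ be the family of open $\omega$-covers of $X$: open covers $\mathcal U$ (with $X\notin\mathcal U$) such that every finite $F\subseteq X$ is contained in some $U\in\mathcal U$.

\begin{corollary}\label{cor:open}
Let $X$ be an infinite topological space that admits a continuous injection into $2^{\mathbb N}$; in particular, $X$ may be any infinite, zero-dimensional, separable metrizable space. Then for open covers of $X$,
\[
\mathsf S_1(\mathrm T,\mathrm T)=\mathsf S_1(\mathrm T,\Gamma),\qquad
\mathsf S_1(\Gamma,\mathrm T)=\mathsf S_1(\Gamma,\Gamma),\qquad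
\mathsf S_1(\Omega,\mathrm T)=\mathsf S_1(\Omega,\Gamma).
\]
\end{corollary}

\begin{proof}
Let $e:X\to2^{\mathbb N}$ be a continuous injection. The open sets of $X$ satisfy (L1). They satisfy (L2) because points of $X$ are preimages of points of $2^{\mathbb N}$, hence closed. They satisfy (L3) with the clopen sets $C_n=\{x\in X:e(x)(n)=1\}$. If $X$ is zero-dimensional, separable and metrizable and $(C_n)_n$ is a countable base of clopen sets, then $x\mapsto(\chi_{C_n}(x))_n$, where $\chi_{C_n}$ is the characteristic function of $C_n$, is a continuous injection into $2^{\mathbb N}$. The first and third equalities are part 2 of Theorem~\ref{thm:general} with $\mathfrak A=\mathrm T$ and $\mathfrak A=\Omega$; here $\mathrm T\subseteq\Omega$ by Lemma~\ref{lem:omega}. The second equality is part 1.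
\end{proof}

\begin{corollary}
Let $X$ be an infinite separable metrizable space, zero-dimensional or not. The equalities of Corollary~\textup{\ref{cor:open}} hold with Borel covers, and also with countable Borel covers, in place of open covers in the definitions of $\mathrm T$, $\Gamma$ and $\Omega$.
\end{corollary}

\begin{proof}
The Borel sets of $X$ satisfy (L1) and (L2), and they satisfy (L3) with a countable base of $X$ as the family of the $C_n$. Lemma~\ref{lem:omega} again shows that every $\tau$-cover is an $\omega$-cover. So Theorem~\ref{thm:general} applies, including its version for countable covers.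
\end{proof}

\begin{thebibliography}{1}
\bibitem{MST} Heike Mildenberger, Saharon Shelah, and Boaz Tsaban, \emph{The combinatorics of tau-covers}, arXiv:math/0409068 (2004).
\end{thebibliography}

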